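\title{Strongly Haar meager sets need not form an ideal}

\begin{abstract}
A subset of an abelian Polish group $G$ is strongly Haar meager if it is contained in a Borel set all of whose translates are meager in one fixed nonempty compact subset of $G$. Darji asked whether these sets form a $\sigma$-ideal. We show that they need not be closed even under unions of two sets: the group $\mathbb Z^\omega\times(\mathbb Z/2)^\omega$ contains two strongly Haar meager $G_\delta$ sets whose union is not strongly Haar meager. More generally, let $H$ be a non-discrete locally compact abelian Polish group. We show that every Haar meager subset of $G\times H$ is a union of two strongly Haar meager sets, and that the strongly Haar meager subsets of $G\times H$ form a $\sigma$-ideal exactly when every Haar meager subset of $G$ is strongly Haar meager.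
\end{abstract}

\section{Introduction}

Throughout, $(G,+)$ is an abelian Polish group: an abelian topological group whose topology is separable and completely metrizable. Recall that a subset of a topological space is \emph{nowhere dense} if its closure has empty interior, \emph{meager} if it is a countable union of nowhere dense sets, and \emph{comeager} if its complement is meager. We write $\omega=\{0,1,2,\dots\}$.

\begin{definition}\label{def:hm}
A set $A\subseteq G$ is \emph{Haar meager} if there are a Borel set $B\supseteq A$, a nonempty compact metric space $K$ and a continuous map $f:K\to G$ such that $f^{-1}(B+g)$ is meager in $K$ for every $g\in G$. It is \emph{strongly Haar meager} if there are a Borel set $B\supseteq A$ and a nonempty compact set $C\subseteq G$ such that $(B+g)\cap C$ is meager in $C$ for every $g\in G$. We call $f$ a \emph{witness} and $C$ a \emph{compact witness} for $B$, and we write $\mathrm{HM}(G)$ and $\mathrm{SHM}(G)$ for the two families.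
\end{definition}

In both definitions a compact space serves as a probe, and $B$ is small if the probe finds every translate of $B$ negligible in the sense of Baire category. The two notions differ only in where the category lives: on an abstract space mapped into $G$, or on a subset of $G$. The inclusion map of a compact witness is a witness, so $\mathrm{SHM}(G)\subseteq\mathrm{HM}(G)$. Conversely, an injective witness $f$ is a homeomorphism of $K$ onto $f(K)$, so $f(K)$ is a compact witness. Thus ``strongly'' means exactly that the witness can be chosen injective. Both families are closed under subsets. A witness for $B$ is a witness for every Borel subset of $B$, so a Borel set is Haar meager, or strongly Haar meager, if and only if it has itself a witness, or a compact witness.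

\begin{example}\label{ex:two}
Let $G=\mathbb Z^\omega$, with $\mathbb Z$ discrete. The Borel set $B$ of all $b$ such that $b(n)$ is even for all but finitely many $n$ is strongly Haar meager, with compact witness $C=\{0,1\}^\omega$: a point of $(B+g)\cap C$ is determined, up to finitely many coordinates, by the parities of the $g(n)$, so $(B+g)\cap C$ is countable and hence meager in $C$. The closed set $\omega^\omega\subseteq\mathbb Z^\omega$ is nowhere dense, since every basic open set contains a sequence with a negative entry, but it is not Haar meager. Indeed, if $f:K\to\mathbb Z^\omega$ is continuous and $g(n)=\min_{k\in K}f(k)(n)$, then $f^{-1}(\omega^\omega+g)=K$, which is not meager in itself.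
\end{example}

We shall use three known facts without proof.
\begin{itemize}
\item[(F1)] In every abelian Polish group the Haar meager sets form a $\sigma$-ideal, that is, they are closed under subsets and countable unions.
\item[(F2)] In a locally compact abelian Polish group the Haar meager sets are exactly the meager sets.
\item[(F3)] There are abelian Polish groups, for example $\mathbb Z^\omega$, containing a $G_\delta$ set that is Haar meager but not strongly Haar meager.
\end{itemize}
The following question of Darji is taken from \cite{ENPV}.
\begin{quote}
\emph{Do the strongly Haar meager subsets of an abelian Polish group always form a $\sigma$-ideal?}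
\end{quote}

One would guess that they do. The answer is yes in locally compact groups (Proposition~\ref{prop:lc}), and for Haar meager sets the union of two sets is handled by adding witnesses. If $f_i:K_i\to G$ is a witness for a Borel set $B_i$ ($i=1,2$), put $F(k_1,k_2)=f_1(k_1)+f_2(k_2)$. For fixed $k_2$ the section of $F^{-1}(B_1+g)$ is $f_1^{-1}(B_1+g-f_2(k_2))$, which is meager, so $F^{-1}(B_1+g)$ is meager in $K_1\times K_2$ by the Kuratowski--Ulam theorem; the same holds for $B_2$, and $F$ is a witness for $B_1\cup B_2$. The natural attempt for compact witnesses $C_1,C_2$ is the compact set $C_1+C_2$. But a sum of injective maps need not be injective, and this loss turns out to be irreparable.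

\begin{theorem}\label{thm:A}
Let $G$ be an abelian Polish group with $\mathrm{SHM}(G)\ne\mathrm{HM}(G)$ and let $H$ be a non-discrete locally compact abelian Polish group. Then there are Borel sets $X,Y\in\mathrm{SHM}(G\times H)$ with $X\cup Y\notin\mathrm{SHM}(G\times H)$. The set $Y$ is $G_\delta$. If $G$ has a $G_\delta$ set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$, then $X$, and hence $X\cup Y$, can also be taken $G_\delta$.
\end{theorem}

By (F3) the theorem applies to $G=\mathbb Z^\omega$, and $H$ may be $(\mathbb Z/2)^\omega$, $\mathbb R$, $\mathbb T$ or $\mathbb Z_p$, for instance. This answers Darji's question in the negative.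

\begin{corollary}\label{cor:main}
The group $\mathbb Z^\omega\times(\mathbb Z/2)^\omega$ contains two strongly Haar meager $G_\delta$ sets whose union is not strongly Haar meager. In this group the strongly Haar meager sets do not form a $\sigma$-ideal, nor even an ideal.
\end{corollary}

For products $G\times H$ of this kind the picture is complete. For $B\subseteq G\times H$ and $g\in G$ let $B_g=\{h\in H:(g,h)\in B\}$, and let
\[
B^*=\{g\in G: B_g\text{ is not meager in }H\}.
\]

\begin{theorem}\label{thm:B}
Let $G$ be any abelian Polish group and $H$ a non-discrete locally compact abelian Polish group.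
\begin{itemize}
\item[(a)] A Borel set $B\subseteq G\times H$ is Haar meager if and only if $B^*$ is Haar meager in $G$.
\item[(b)] Every Haar meager subset of $G\times H$ is a union of two strongly Haar meager sets. So the ideal, and also the $\sigma$-ideal, generated by $\mathrm{SHM}(G\times H)$ is exactly $\mathrm{HM}(G\times H)$.
\item[(c)] The following are equivalent: \textup{(1)} $\mathrm{SHM}(G)=\mathrm{HM}(G)$; \textup{(2)} $\mathrm{SHM}(G\times H)=\mathrm{HM}(G\times H)$; \textup{(3)} $\mathrm{SHM}(G\times H)$ is a $\sigma$-ideal; \textup{(4)} $\mathrm{SHM}(G\times H)$ is closed under unions of two sets.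
\end{itemize}
\end{theorem}

Theorem~\ref{thm:B} does not cover groups without a non-discrete locally compact direct factor. In particular, we do not decide the question for $\mathbb Z^\omega$ itself.

A product $G\times H$ has two sources of strongly Haar meager sets, cylinders over Haar meager subsets of $G$ and sets with meager sections (Section~\ref{sec:two}). Section~\ref{sec:B} proves Theorem~\ref{thm:B}, which shows that a counterexample must be covered by one set of each kind. Section~\ref{sec:A} reduces Theorem~\ref{thm:A} to the existence of one universal set with nowhere dense sections, and Section~\ref{sec:labels} constructs that set. The proof of Theorem~\ref{thm:A} does not use Theorem~\ref{thm:B}.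

\section{Tools from Baire category}\label{sec:tools}

Compact metric spaces are Polish, and so are open and closed subsets and finite products of Polish spaces. By the Baire category theorem, a nonempty Polish space is not meager in itself. We pass between a space and its subspaces constantly, and the following lemma contains all that is needed.

\begin{lemma}\label{lem:sub}
Let $W$ be a topological space and $S\subseteq W$.
\begin{itemize}
\item[(i)] A subset of $S$ that is meager in $S$ is meager in $W$.
\item[(ii)] If $V\subseteq S\subseteq\overline V$ for some open $V\subseteq W$, and $M$ is meager in $W$, then $M\cap S$ is meager in $S$.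
\end{itemize}
\end{lemma}

\begin{proof}
By taking countable unions it suffices to treat nowhere dense sets. (i) Let $N\subseteq S$ and suppose that $\overline N$ contains a nonempty open set $O\subseteq W$. Then $O$ meets $N$, so $O\cap S$ is a nonempty open subset of $S$ contained in $\overline N\cap S$, the closure of $N$ in $S$. Thus $N$ is not nowhere dense in $S$. (ii) Let $N$ be closed in $W$ and suppose that $N\supseteq S\cap O\neq\emptyset$ with $O$ open in $W$. Then $O$ meets $\overline V$, hence $V$, and $\emptyset\ne V\cap O\subseteq N$. Thus $N$ is not nowhere dense in $W$.
\end{proof}

Part (ii) will be used when $S$ is open and when $S$ is the closure of an open set.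

Let $W_1,W_2$ be Polish spaces and let $E\subseteq W_1\times W_2$ be Borel. The \emph{Kuratowski--Ulam theorem} \cite[8.41]{K} says that $E$ is meager if and only if the section $\{w_2:(w_1,w_2)\in E\}$ is meager in $W_2$ for comeager many $w_1\in W_1$, and also if and only if the section $\{w_1:(w_1,w_2)\in E\}$ is meager in $W_1$ for comeager many $w_2\in W_2$. Moreover, the set of those $w_1$ whose section is not meager is Borel \cite[16.1]{K}. We record one consequence:
\begin{equation}\label{eq:box}
S\subseteq W_1\text{ Borel and nonmeager},\ W_2\neq\emptyset\quad\Longrightarrow\quad S\times W_2\text{ nonmeager in }W_1\times W_2 .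
\end{equation}
Indeed, the section at every $w_2$ equals $S$, so no section is meager, and the empty set is not comeager in $W_2$.

We also use four standard facts about the Cantor space $2^\omega$ and the Baire space $\omega^\omega$. Every nonempty compact metric space is a continuous image of $2^\omega$. Every nonempty compact, metrizable, zero-dimensional space without isolated points is homeomorphic to $2^\omega$. Every nonempty Polish space without isolated points contains a homeomorphic copy of $2^\omega$. Every nonempty Polish space is a continuous image of $\omega^\omega$.

\begin{proposition}\label{prop:lc}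
If $G$ is locally compact, then $\mathrm{SHM}(G)$ and $\mathrm{HM}(G)$ both equal the family of meager sets. In particular $\mathrm{SHM}(G)$ is a $\sigma$-ideal.
\end{proposition}

\begin{proof}
Let $A$ be meager and let $B\supseteq A$ be a countable union of closed nowhere dense sets. Let $C$ be the closure of a nonempty open set with compact closure. Each translate $B+g$ is meager in $G$, so $(B+g)\cap C$ is meager in $C$ by Lemma~\ref{lem:sub}(ii). Hence meager sets are strongly Haar meager, strongly Haar meager sets are Haar meager, and Haar meager sets are meager by (F2).
\end{proof}

\section{Two kinds of strongly Haar meager sets in a product}\label{sec:two}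

From now on $H$ is a non-discrete locally compact abelian Polish group. Since translations are homeomorphisms, $H$ has no isolated points. Fix a nonempty open set $V\subseteq H$ with compact closure $L$. Let $\pi:G\times H\to G$ be the projection. Sections of translates are given by
\begin{equation}\label{eq:sec}
\big(B+(g,h)\big)_x=B_{x-g}+h .
\end{equation}

The first kind is a cylinder $A\times H$ over a Haar meager set $A$. The first coordinate of a witness must do the work of a witness $f:K\to G$ for $A$, but the second coordinate is free, and we use it to separate the points that $f$ identifies. This needs an embedding of $K$ into $H$. An arbitrary $K$ need not embed (take $K=[0,1]$ and $H=(\mathbb Z/2)^\omega$), but $2^\omega$ does. So we first move the witness to $2^\omega$. Composing with an arbitrary surjection $2^\omega\to K$ is not safe, because such a map may be constant on an open set and so pull a nowhere dense singleton back to a nonmeager set. Restricting the surjection to a minimal closed set removes this defect.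

\begin{lemma}\label{lem:cantor}
Every Haar meager Borel set $A\subseteq G$ has a witness defined on $2^\omega$.
\end{lemma}

\begin{proof}
Let $f_0:K\to G$ be a witness for $A$ and let $\psi:2^\omega\to K$ be a continuous surjection. Consider the closed sets $Z\subseteq2^\omega$ with $\psi(Z)=K$. The intersection of a chain of such sets is again one, because for each $k\in K$ the nonempty compact sets $Z\cap\psi^{-1}(k)$ form a chain and so have a common point. By Zorn's lemma there is a minimal such $Z$.

Let $N\subseteq K$ be closed and nowhere dense, and suppose that $Z\cap\psi^{-1}(N)$ contains a nonempty relatively open set $U\subseteq Z$. Every point of $K\setminus N$ has a preimage in $Z$, and this preimage is not in $U$. So the closed set $\psi(Z\setminus U)$ contains the dense set $K\setminus N$ and therefore equals $K$, contradicting minimality. Hence preimages of meager sets under $\psi|_Z$ are meager in $Z$, and $f_0\circ\psi|_Z$ is a witness for $A$.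

The space $Z$ may have isolated points, so we pass to $Z\times2^\omega$. If $N\subseteq Z$ is closed with empty interior, then so is $N\times2^\omega$; hence $(z,w)\mapsto f_0(\psi(z))$ is a witness for $A$ on $Z\times2^\omega$. This space is nonempty, compact, metrizable, zero-dimensional and without isolated points, so it is homeomorphic to $2^\omega$.
\end{proof}

\begin{lemma}[cylinders]\label{lem:cyl}
If $A\subseteq G$ is Borel and Haar meager, then $A\times H\in\mathrm{SHM}(G\times H)$.
\end{lemma}

\begin{proof}
Let $f:2^\omega\to G$ be a witness for $A$ and let $e:2^\omega\to H$ be an embedding, which exists because $H$ has no isolated points. The map $k\mapsto(f(k),e(k))$ is continuous and injective, and the preimage of $(A\times H)+(g,h)=(A+g)\times H$ under it is the meager set $f^{-1}(A+g)$. So it is an injective witness, and its image is a compact witness for $A\times H$.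
\end{proof}

The second kind consists of the sets that are small in every fiber.

\begin{lemma}[meager sections]\label{lem:fib}
If $Y\subseteq G\times H$ is Borel and every section $Y_g$ is meager in $H$, then $Y\in\mathrm{SHM}(G\times H)$.
\end{lemma}

\begin{proof}
The set $\{0\}\times L$ is a compact witness: by \eqref{eq:sec},
\[
\big(Y+(g,h)\big)\cap\big(\{0\}\times L\big)=\{0\}\times\big((Y_{-g}+h)\cap L\big),
\]
and $(Y_{-g}+h)\cap L$ is meager in $L$ by Lemma~\ref{lem:sub}(ii).
\end{proof}

\begin{remark}
Each lemma uses one of the two hypotheses on $H$ and fails without it. For the trivial group $H$, Lemma~\ref{lem:cyl} would say that every Haar meager Borel set is strongly Haar meager, contrary to (F3). For trivial $G$ and $H=\mathbb Z^\omega$, Lemma~\ref{lem:fib} is contradicted by the set $\omega^\omega$ of Example~\ref{ex:two}.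
\end{remark}

\section{Haar meager sets in a product}\label{sec:B}

Let $B\subseteq G\times H$ be Borel. Then $B^*$ is Borel, and
\begin{equation}\label{eq:dec}
B\subseteq(B^*\times H)\cup\big(B\setminus(B^*\times H)\big).
\end{equation}
The second set on the right is Borel, and its section at $g$ is empty if $g\in B^*$ and equals the meager set $B_g$ if $g\notin B^*$. So it is always strongly Haar meager by Lemma~\ref{lem:fib}, and everything depends on $B^*$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) Suppose that $B^*$ is Haar meager. Then $B^*\times H$ is strongly Haar meager by Lemma~\ref{lem:cyl}. Both sets on the right of \eqref{eq:dec} are Haar meager, and so is $B$ by (F1).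

Conversely, let $f=(p,r):K\to G\times H$ be a witness for $B$. We show that $p:K\to G$ is a witness for $B^*$. The difficulty is that $f(k)$ is a single point of the fiber over $p(k)$, while membership in $B^*$ depends on the whole fiber. So we thicken $f$ vertically: let $F:K\times L\to G\times H$ be given by $F(k,l)=f(k)+(0,l)$. For fixed $l$, the section of $F^{-1}(B+(g,h))$ at $l$ is $f^{-1}(B+(g,h-l))$, which is meager in $K$. By the Kuratowski--Ulam theorem $F^{-1}(B+(g,h))$ is meager in $K\times L$ for all $(g,h)$.

The set $L$ sees only a part of the fiber, but countably many translates see all of it: since $H$ is second countable, there are $h_j\in H$ ($j\in\omega$) with $\bigcup_j(V-h_j)=H$. Fix $g\in G$. Apply the Kuratowski--Ulam theorem to the meager sets $F^{-1}(B+(g,h_j))$, now taking sections at points of $K$, and intersect countably many comeager subsets of $K$. By \eqref{eq:sec}, for comeager many $k\in K$ the sets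
\[
D_j=\{l\in L: r(k)+l\in B_{p(k)-g}+h_j\}\qquad(j\in\omega)
\]
are all meager in $L$, hence in $H$ by Lemma~\ref{lem:sub}(i). Fix such a $k$. Translating $D_j\cap V$ by $r(k)-h_j$ gives the set $B_{p(k)-g}\cap(V+r(k)-h_j)$, which is therefore meager in $H$. The sets $V-h_j+r(k)$ cover $H$, so $B_{p(k)-g}$ is meager, that is, $p(k)\notin B^*+g$. Thus $p^{-1}(B^*+g)$ is meager in $K$ for every $g$.

(b) Let $E$ be Haar meager and let $B\supseteq E$ be a Haar meager Borel set. By (a), $B^*$ is Haar meager, so both sets on the right of \eqref{eq:dec} are strongly Haar meager, and their intersections with $E$ are two strongly Haar meager sets with union $E$. Hence $\mathrm{HM}(G\times H)$ is contained in the ideal generated by $\mathrm{SHM}(G\times H)$. That ideal is contained in the generated $\sigma$-ideal, which is contained in $\mathrm{HM}(G\times H)$ by (F1).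

(c) The implication (2)$\Rightarrow$(3) is (F1), (3)$\Rightarrow$(4) is trivial, (4)$\Rightarrow$(2) follows from (b), and (4)$\Rightarrow$(1) is the contrapositive of Theorem~\ref{thm:A}. For (1)$\Rightarrow$(2) we show that, for every Borel set $B\subseteq G\times H$,
\begin{equation}\label{eq:up}
B^*\in\mathrm{SHM}(G)\quad\Longrightarrow\quad B\in\mathrm{SHM}(G\times H).
\end{equation}
Let $P\subseteq G$ be a compact witness for $B^*$ and fix $(g,h)$. For $p\in P\setminus(B^*+g)$, which is a comeager subset of $P$, the set $(B+(g,h))_p\cap L=(B_{p-g}+h)\cap L$ is meager in $L$ by Lemma~\ref{lem:sub}(ii). By the Kuratowski--Ulam theorem $(B+(g,h))\cap(P\times L)$ is meager in $P\times L$. So $P\times L$ is a compact witness for $B$, which proves \eqref{eq:up}. Now assume (1). A Haar meager subset of $G\times H$ is contained in a Haar meager Borel set $B$; by (a) and (1) we have $B^*\in\mathrm{SHM}(G)$, so $B$ and its subsets are strongly Haar meager.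
\end{proof}

The proof tells us where to look for a counterexample. If a union of two strongly Haar meager subsets of $G\times H$ is not strongly Haar meager, it lies in a Haar meager Borel set $B$ that is not strongly Haar meager. By (a), \eqref{eq:up} and \eqref{eq:dec}, $B$ is covered by a cylinder over a Borel set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$ and a Borel set with meager sections.

\section{Boxes and thin sets}\label{sec:A}

Let $A\subseteq G$ be a Borel set that is Haar meager but not strongly Haar meager. No compact set is a compact witness for $A$:
\begin{equation}\label{eq:dagger}
\text{for every nonempty compact }P\subseteq G\text{ there is }g\in G\text{ with }(A+g)\cap P\text{ nonmeager in }P.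
\end{equation}
Put $X=A\times H$. We look for a Borel set $Y$ with meager sections such that $X\cup Y$ has no compact witness.

\begin{example}\label{ex:sum}
Let $H$ be compact, say $H=(\mathbb Z/2)^\omega$, and take $V=L=H$. The compact witnesses found in Section~\ref{sec:two} are $C_1=\{(f(k),e(k)):k\in2^\omega\}$ for $X$ and $C_2=\{0\}\times H$ for $Y$. Their sum is
\[
C_1+C_2=\{(f(k),e(k)+h):k\in2^\omega,\ h\in H\}=f(2^\omega)\times H .
\]
The coordinate $e$ that made the witness injective has been absorbed by $H$, and what is left is a box $P\times H$. No box is a compact witness for $X$: if $g$ is given by \eqref{eq:dagger}, then $(X+(g,0))\cap(P\times H)=((A+g)\cap P)\times H$ is nonmeager in $P\times H$ by \eqref{eq:box}.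
\end{example}

So $X$ by itself defeats the compact sets that are boxes. At the other extreme are compact sets such as $C_1$, whose sections are nowhere dense in $H$. These are the sets that $Y$ can hope to defeat, in the strongest way, by containing a translate of each of them. A general compact set is a mixture of the two types, and the Baire category theorem will show that one type dominates somewhere. We now split a compact set accordingly.

Fix a countable base $(U_i)_{i\in\omega}$ of $H$ consisting of nonempty open sets with compact closure. For a nonempty compact set $C\subseteq G\times H$ let
\[
P_i(C)=\{g\in G:\{g\}\times\overline{U_i}\subseteq C\},\qquad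
\mathrm{box}(C)=\bigcup_{i\in\omega}P_i(C)\times\overline{U_i},\qquad
\mathrm{thin}(C)=C\setminus\mathrm{box}(C).
\]
The set $P_i(C)=\bigcap_{h\in\overline{U_i}}\{g:(g,h)\in C\}$ is closed and contained in $\pi(C)$, hence compact. So $\mathrm{box}(C)$ is a countable union of compact boxes contained in $C$. The remainder is thin in every fiber:
\begin{equation}\label{eq:thin}
\mathrm{thin}(C)_g\subseteq C_g\setminus\mathrm{int}\,C_g,\quad\text{which is closed and nowhere dense in }H.
\end{equation}
Indeed, if $h\in\mathrm{int}\,C_g$, then by regularity $h\in U_i\subseteq\overline{U_i}\subseteq C_g$ for some $i$, so $g\in P_i(C)$ and $(g,h)\in\mathrm{box}(C)$; and a closed set minus its interior is closed with empty interior. For example, $\mathrm{thin}(P\times H)=\emptyset$ when $H$ is compact. If all sections of $C$ have at most one point, then $\mathrm{thin}(C)=C$, because each $U_i$ has more than one point.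

\begin{proposition}\label{prop:Y}
Suppose that $G$ is not locally compact. There is a $G_\delta$ set $Y\subseteq G\times H$ with all sections $Y_g$ nowhere dense in $H$ such that for every nonempty compact $C\subseteq G\times H$ there is $t\in G$ with $\mathrm{thin}(C)+(t,0)\subseteq Y$.
\end{proposition}

We prove this in Section~\ref{sec:labels} and first derive the theorem.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Since $\mathrm{SHM}(G)\neq\mathrm{HM}(G)$, the group $G$ is not locally compact by Proposition~\ref{prop:lc}. Take a set in $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$ and let $A$ be a Haar meager Borel set containing it; $A$ is not strongly Haar meager, because $\mathrm{SHM}(G)$ is closed under subsets. If $\mathrm{HM}(G)\setminus\mathrm{SHM}(G)$ contains a $G_\delta$ set, let $A$ be that set. In either case \eqref{eq:dagger} holds. Let $X=A\times H$ and let $Y$ be the set of Proposition~\ref{prop:Y}. Then $X$ and $Y$ are strongly Haar meager by Lemmas~\ref{lem:cyl} and~\ref{lem:fib}, the set $Y$ is $G_\delta$, and if $A$ is $G_\delta$ then so are $X$ and $X\cup Y$.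

The set $X\cup Y$ is Borel, so it remains to show that it has no compact witness. Let $C\subseteq G\times H$ be nonempty and compact. We find a translate of $X$ or of $Y$ that is nonmeager in $C$.

\emph{Case 1: $\mathrm{box}(C)$ is meager in $C$.} Then $\mathrm{thin}(C)$ is comeager in $C$, hence nonmeager in $C$ by the Baire category theorem. With $t$ as in Proposition~\ref{prop:Y} we have $(Y-(t,0))\cap C\supseteq\mathrm{thin}(C)$.

\emph{Case 2: $\mathrm{box}(C)$ is nonmeager in $C$.} Then for some $i$ the closed set $P_i(C)\times\overline{U_i}$ is not nowhere dense in $C$, so it has nonempty interior in $C$. Choose open sets $W_1\subseteq G$ and $W_2\subseteq H$ with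
\[
\emptyset\ne C\cap(W_1\times W_2)\subseteq P_i(C)\times\overline{U_i}\subseteq C .
\]
Intersecting these inclusions with $W_1\times W_2$ gives
\[
C\cap(W_1\times W_2)=P'\times U',\qquad P'=P_i(C)\cap W_1,\qquad U'=\overline{U_i}\cap W_2 .
\]
Thus an open piece of $C$ is a box, with nonempty Polish sides $P'$ and $U'$. To apply \eqref{eq:dagger} we need a compact base whose category is concentrated on $P'$, so we take $P=\overline{P'}$ rather than $P_i(C)$. This is a nonempty compact subset of $P_i(C)$, and $P'\subseteq P\cap W_1\subseteq P_i(C)\cap W_1=P'$ shows that $P'$ is open in $P$. It is also dense in $P$, so $P\setminus P'$ is nowhere dense in $P$.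

By \eqref{eq:dagger} there is $g$ with $(A+g)\cap P$ nonmeager in $P$. Then $S=(A+g)\cap P'$ is nonmeager in $P$, hence in $P'$ by Lemma~\ref{lem:sub}(i). By \eqref{eq:box}, $S\times U'$ is nonmeager in $P'\times U'$. Since $P'\times U'$ is open in $C$, Lemma~\ref{lem:sub}(ii) shows that $S\times U'$ is nonmeager in $C$. Finally $S\times U'\subseteq(X+(g,0))\cap C$.
\end{proof}

\section{Labeling compact sets}\label{sec:labels}

The set $Y$ must contain a horizontal translate of every thin set and still have nowhere dense sections. Thin sets cannot simply be piled over the same points of $G$: already the singletons $\{(0,h)\}$, $h\in H$, fill a whole fiber. The translates over which different compact sets are placed must therefore be kept apart.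

\begin{remark}
This is impossible if $G$ is locally compact. Let $P$ be a compact neighborhood of $0$ in $G$ and $D\subseteq G$ a countable dense set. Each $P\times\{h\}$ equals its thin part, and each translate $P+t$ meets $D$. So a set $Y$ as in Proposition~\ref{prop:Y} would satisfy $H=\bigcup_{d\in D}Y_d$, contradicting the Baire category theorem.
\end{remark}

If $G$ is not locally compact, there is much more room. Any compact set can be translated to a position where each of its points knows, continuously, a prescribed label and the translation that was applied. Over a point $g$ we then place only the compact set named by the label of $g$.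

\begin{lemma}[labels]\label{lem:label}
Suppose that $G$ is not locally compact. There are a closed set $T\subseteq G$ and continuous maps $\xi:T\to\omega^\omega$ and $\tau:T\to G$ with the following property. For every nonempty compact $P\subseteq G$ and every $x\in\omega^\omega$ there is $t\in G$ such that $P+t\subseteq T$, and $\xi(g)=x$ and $\tau(g)=t$ for all $g\in P+t$.
\end{lemma}

\subsection*{The case $G=\mathbb Z^\omega$}
This case is explicit, and it is the only one needed for Corollary~\ref{cor:main}. Enumerate $\omega\times\omega$ and, going from left to right along $\mathbb Z$, choose integers $c(i,j)$ such that the intervals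
\[
I(i,j)=\{c(i,j)-j,\dots,c(i,j)+j\}\qquad(i,j\in\omega)
\]
are pairwise disjoint. Let $J$ be their union and $T=J^\omega$, a closed subset of $\mathbb Z^\omega$. For $g\in T$ and $n\in\omega$ let $(i,j)$ be the unique pair with $g(n)\in I(i,j)$, and put $\xi(g)(n)=i$ and $\tau(g)(n)=c(i,j)$. The $n$th coordinates of $\xi(g)$ and $\tau(g)$ depend only on $g(n)$, so both maps are continuous. Given $P$ and $x$, let $y(n)=\max_{p\in P}|p(n)|$, which is finite by compactness, and let $t(n)=c(x(n),y(n))$. If $g=p+t$ with $p\in P$, then $g(n)\in I(x(n),y(n))$ for all $n$. So $g\in T$, $\xi(g)=x$ and $\tau(g)=t$.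

\subsection*{The general case}
The argument above uses, at each level $n$, a bound $y(n)$ that describes $P$ at that level, and infinitely many disjoint places, one for each possible pair $(x(n),y(n))$. In a general group, levels become scales $\delta_0,\delta_1,\dots$, a bound becomes a finite set that approximates $P$ at scale $\delta_n$, and the room comes from the failure of total boundedness of small balls. The levels are no longer independent, which forces two changes. The shift made at level $n$ must take the earlier shifts into account, so it depends on the whole history $(x(m),y(m))_{m\le n}$. The later shifts must not erase what level $n$ has written, so their sum must be small compared with $\delta_n$.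

\begin{proof}[Proof of Lemma~\ref{lem:label}]
An abelian Polish group has a compatible translation-invariant metric $d$, and such a metric is complete \cite[1.2.2]{BK}. Write $|g|=d(g,0)$, $B(r)=\{g:|g|<r\}$ and $\bar B(r)=\{g:|g|\le r\}$. By invariance $d(g,g')=|g-g'|$, $|g+g'|\le|g|+|g'|$, and the balls around $g$ are the translates $g+B(r)$.

\emph{Scales.} No ball $B(\varepsilon)$ is totally bounded, since otherwise its closure would be complete and totally bounded, hence a compact neighborhood of $0$. So for every $\varepsilon>0$ there is $\delta>0$ such that $B(\varepsilon)$ is not covered by finitely many translates of $B(\delta)$. Let $\varepsilon_0=1$. Given $\varepsilon_n$, choose $\delta_n>0$ such that $B(\varepsilon_n)$ is not covered by finitely many translates of $B(\delta_n)$, and let $\varepsilon_{n+1}=\min(\varepsilon_n/2,\delta_n/20)$. Then $\varepsilon_n\le2^{-n}$ and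
\begin{equation}\label{eq:tail}
\sum_{m>n}\varepsilon_m\le2\varepsilon_{n+1}\le\delta_n/10 .
\end{equation}

\emph{Shifts.} Let $(F^j)_{j\in\omega}$ enumerate the nonempty finite subsets of a countable dense set $D\subseteq G$. Let $S_n=(\omega\times\omega)^{n+1}$, and for $s\in S_n$ with last entry $(i,j)$ let $F_s=F^j$. Write $s|m$ for the initial segment of length $m$. By recursion on $n$ we define $q(s)\in B(\varepsilon_n)$ for $s\in S_n$. The accumulated shift is $\sigma(s)=\sum_{m\le n}q(s|(m+1))$, so that $\sigma(s)=\sigma(s|n)+q(s)$, where $\sigma$ of the empty sequence is $0$. We require
\begin{equation}\label{eq:sep}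
\big|(a+\sigma(s))-(b+\sigma(s'))\big|\ge\delta_n\qquad\text{for distinct }s,s'\in S_n,\ a\in F_s,\ b\in F_{s'} .
\end{equation}
Suppose that $q$ is defined on all shorter sequences. Enumerate $S_n=\{s_0,s_1,\dots\}$ without repetition and choose $q(s_k)$ by recursion on $k$. Condition \eqref{eq:sep} for $s=s_k$ and $s'=s_j$ with $j<k$ says that $q(s_k)$ lies outside the sets
\[
b+\sigma(s_j)-a-\sigma(s_k|n)+B(\delta_n)\qquad(j<k,\ a\in F_{s_k},\ b\in F_{s_j}).
\]
These are finitely many translates of $B(\delta_n)$, already determined, and they do not cover $B(\varepsilon_n)$. So $q(s_k)$ exists.

For $z\in(\omega\times\omega)^\omega$ let $\theta(z)=\sum_{m}q(z|(m+1))$. The series converges because $d$ is complete and the $m$th term has norm less than $2^{-m}$. If $z$ and $z'$ agree on the first $n+1$ entries, then $|\theta(z)-\theta(z')|\le2\sum_{m>n}2^{-m}=2^{1-n}$, so $\theta$ is continuous. By \eqref{eq:tail},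
\begin{equation}\label{eq:close}
|\theta(z)-\sigma(z|(n+1))|\le\delta_n/10\qquad\text{for all }n.
\end{equation}

\emph{Decoding.} For $s\in S_n$ let $N_s=F_s+\sigma(s)+\bar B(\delta_n/5)$, a finite union of closed balls. By \eqref{eq:sep}, for distinct $s,s'\in S_n$ the sets $N_s$ and $N_{s'}$ are at distance at least $\delta_n-2\delta_n/5=3\delta_n/5$. A convergent sequence in $\bigcup_{s\in S_n}N_s$ therefore lies eventually in a single closed set $N_s$, so the union is closed. Hence
\[
T=\bigcap_{n}\bigcup_{s\in S_n}N_s
\]
is closed. For $g\in T$ and $n\in\omega$ there is exactly one $s\in S_n$ with $g\in N_s$; let $\zeta(g)(n)\in\omega\times\omega$ be the last entry of this $s$. Points of $T$ at distance less than $3\delta_n/5$ determine the same $s\in S_n$, so $\zeta:T\to(\omega\times\omega)^\omega$ is continuous. Let $\xi(g)(n)$ be the first component of $\zeta(g)(n)$, and let $\tau=\theta\circ\zeta$. Both maps are continuous.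

\emph{Encoding.} Let $P\subseteq G$ be nonempty and compact and let $x\in\omega^\omega$. For each $n$ the open balls of radius $\delta_n/10$ with centers in $D$ cover $P$, and finitely many of them suffice, so there is $y(n)\in\omega$ with $P\subseteq F^{y(n)}+\bar B(\delta_n/10)$. Let $z(n)=(x(n),y(n))$ and $t=\theta(z)$. Fix $p\in P$ and $n\in\omega$, and let $s=z|(n+1)$, so that $F_s=F^{y(n)}$. Write $p=a+u$ with $a\in F_s$ and $|u|\le\delta_n/10$. Then
\[
p+t=a+\sigma(s)+\big(u+\theta(z)-\sigma(s)\big),
\]
and the last bracket has norm at most $\delta_n/5$ by \eqref{eq:close}. So $p+t\in N_{z|(n+1)}$ for every $n$. Thus $g=p+t$ lies in $T$ and $\zeta(g)(n)=z(n)$ for all $n$, which gives $\xi(g)=x$ and $\tau(g)=\theta(z)=t$.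
\end{proof}

\subsection*{The universal set}
It remains to let labels name compact sets. For a Polish space $W$ let $\mathcal K(W)$ be the set of nonempty compact subsets of $W$ with the Vietoris topology, generated by the sets $\{C:C\subseteq O\}$ and $\{C:C\cap O\ne\emptyset\}$ with $O\subseteq W$ open. This is a Polish space. The relation $w\in C$ is closed in $W\times\mathcal K(W)$: if $w\notin C$, take disjoint open sets $O\ni w$ and $O'\supseteq C$; then $w'\notin C'$ whenever $w'\in O$ and $C'\subseteq O'$.

\begin{proof}[Proof of Proposition~\ref{prop:Y}]
Let $\Gamma:\omega^\omega\to\mathcal K(G\times H)$ be a continuous surjection, and let $T,\xi,\tau$ be as in Lemma~\ref{lem:label}. A point $g\in T$ names the compact set $\Gamma(\xi(g))$ and the point $g-\tau(g)$ from which it was moved. Define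
\[
Y=\{(g,h)\in T\times H:\ (g-\tau(g),h)\in\mathrm{thin}\big(\Gamma(\xi(g))\big)\}.
\]

\emph{Sections.} If $g\notin T$ then $Y_g=\emptyset$. If $g\in T$ then $Y_g$ is the section of $\mathrm{thin}(\Gamma(\xi(g)))$ at $g-\tau(g)$, which is nowhere dense by \eqref{eq:thin}.

\emph{Universality.} Let $C\subseteq G\times H$ be nonempty and compact. Choose $x$ with $\Gamma(x)=C$, and let $t$ be given by Lemma~\ref{lem:label} for $P=\pi(C)$ and $x$. If $(p,h)\in\mathrm{thin}(C)$ and $g=p+t$, then $g\in T$, $\Gamma(\xi(g))=C$ and $g-\tau(g)=p$, so $(g,h)\in Y$. Thus $\mathrm{thin}(C)+(t,0)\subseteq Y$.

\emph{Complexity.} In $\omega^\omega\times G\times H$ consider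
\[
E=\{(x,p,h):(p,h)\in\Gamma(x)\},\qquad E_i=\{(x,p,h):(p,h)\in P_i(\Gamma(x))\times\overline{U_i}\}.
\]
The set $E$ is closed, because $\Gamma$ is continuous and membership is a closed relation. A triple $(x,p,h)$ lies in $E_i$ if and only if $h\in\overline{U_i}$ and $(x,p,h')\in E$ for every $h'\in\overline{U_i}$. Each of these conditions defines a closed set, so $E_i$ is closed as an intersection of closed sets. Closed subsets of metrizable spaces are $G_\delta$, so
\[
E\setminus\bigcup_iE_i=\{(x,p,h):(p,h)\in\mathrm{thin}(\Gamma(x))\}
\]
is $G_\delta$. The set $Y$ is its preimage under the continuous map $(g,h)\mapsto(\xi(g),g-\tau(g),h)$ on $T\times H$. Hence $Y$ is $G_\delta$ in the closed set $T\times H$, and therefore in $G\times H$.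
\end{proof}

This completes the proof of Theorem~\ref{thm:A}, and with it the proofs of Corollary~\ref{cor:main} and of the implication (4)$\Rightarrow$(1) in Theorem~\ref{thm:B}(c).

\begin{thebibliography}{9}

\bibitem{BK}
Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{ENPV}
M\'arton Elekes, Don\'at Nagy, M\'ark Po\'or and Zolt\'an Vidny\'anszky, \emph{A Haar meager set that is not strongly Haar meager}, arXiv:1806.11524 (2018).

\bibitem{K}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
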